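\title{Sequential closures of fragmented affine functions are determined by extreme points}

\begin{abstract}
Let $X$ be a compact convex set in a Hausdorff locally convex space. We prove that every function obtained from bounded fragmented affine functions on $X$ by iterated pointwise limits of bounded sequences has the same supremum and infimum on the extreme points of $X$ as on $X$. The same then holds when one starts from bounded affine functions of the first Borel class. This answers a question of Kalenda, Rondo\v{s} and Spurn\'y. We deduce the result from a maximum principle for iterated upper limits, which also gives a Rainwater-type convergence theorem. The proof adds one coordinate for each function involved, which makes these functions continuous on a larger compact convex set, and runs Choquet's nested-slices argument there. An example shows that sequences cannot be replaced by nets.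
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, $X$ is a nonempty compact convex set in a real Hausdorff locally convex space $E$, and $\operatorname{ext}X$ is the set of its extreme points. A continuous affine function on $X$ attains its maximum on a closed face of $X$, and by the Krein--Milman theorem this face contains an extreme point of $X$. The function is therefore controlled by its values on $\operatorname{ext}X$. We ask how far this control extends to discontinuous affine functions. A linear space $H$ of bounded real functions on $X$ is \emph{determined by extreme points} if every $u\in H$ satisfies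
\begin{equation}\label{eq:det}
\inf u(\operatorname{ext}X)\le u(x)\le\sup u(\operatorname{ext}X)\qquad\text{for all }x\in X.
\end{equation}
For such a space, restriction to $\operatorname{ext}X$ preserves the supremum norm and the order.

Let $A_b(X)$ be the space of all bounded affine functions $X\to\mathbb R$. It is too large: Example~\ref{ex:atomless} exhibits a member that violates \eqref{eq:det}. Two regularity conditions single out smaller spaces.

\begin{itemize}
\item A function $f\colon X\to\mathbb R$ is \emph{of the first Borel class} if for every open $U\subset\mathbb R$ the set $f^{-1}(U)$ is a countable union of sets $A\cap G$ with $A\subset X$ closed and $G\subset X$ open. These functions form the space $\operatorname{Bo}_1(X)$. It contains the semicontinuous functions: if $f$ is lower semicontinuous, then $f^{-1}((a,b))=\bigcup_n\bigl(\{f\le b-\frac1n\}\cap\{f>a\}\bigr)$.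
\item A function $f\colon X\to\mathbb R$ is \emph{fragmented} if for every $\varepsilon>0$ and every nonempty set $F\subset X$ there is an open set $U\subset X$ with $U\cap F\ne\emptyset$ and $\operatorname{diam}f(U\cap F)<\varepsilon$. Thus $f$ may be discontinuous, but no subset of $X$ sees it oscillate by $\varepsilon$ on all of its relatively open pieces. We write $A_f(X)$ for the fragmented members of $A_b(X)$.
\end{itemize}

A \emph{bounded sequence} of functions always means a uniformly bounded one. For a linear space $H$ of bounded functions on $X$, the \emph{sequential closure} $H^\sigma$ is the smallest linear space of functions that contains $H$ and is closed under pointwise limits of bounded sequences. The \emph{monotone sequential closure} $H^\mu\subset H^\sigma$ is defined in the same way with bounded monotone sequences.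

It is known that $A_b(X)\cap\operatorname{Bo}_1(X)$, $A_f(X)$ and their monotone sequential closures are determined by extreme points, and that so is $(A_s(X))^\sigma$, where $A_s(X)$ is the space of differences of semicontinuous affine functions. Kalenda, Rondo\v{s} and Spurn\'y \cite{KRS} ask whether $(A_b(X)\cap\operatorname{Bo}_1(X))^\sigma$ and $(A_f(X))^\sigma$ are determined by extreme points for every compact convex set $X$. The answer is yes in both cases, and the proof below uses none of the results just listed.

\begin{theorem}\label{thm:A}
Let $X$ be a compact convex set in a Hausdorff locally convex space. Every $f\in(A_f(X))^\sigma$ satisfies $\inf f(\operatorname{ext}X)\le f(x)\le\sup f(\operatorname{ext}X)$ for all $x\in X$. Moreover $A_b(X)\cap\operatorname{Bo}_1(X)\subset A_f(X)$, so the same holds for every $f\in(A_b(X)\cap\operatorname{Bo}_1(X))^\sigma$.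
\end{theorem}

We obtain this from a one-sided statement. Let $\mathcal C(X)$ be the smallest class of bounded functions on $X$ that contains $A_f(X)$ and contains $\limsup_kp_k$ for every bounded sequence $(p_k)$ in the class. Its members are convex, and it contains $(A_f(X))^\sigma$ (Lemma~\ref{lem:class}).

\begin{theorem}\label{thm:B}
For every $p\in\mathcal C(X)$ we have $\sup_Xp=\sup_{\operatorname{ext}X}p$. In particular, for every bounded sequence $(f_k)$ in $(A_f(X))^\sigma$,
\[
\sup_{x\in X}\limsup_kf_k(x)=\sup_{e\in\operatorname{ext}X}\limsup_kf_k(e).
\]
\end{theorem}

\begin{corollary}\label{cor:C}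
\begin{enumerate}
\item[(i)] \emph{(Rainwater-type theorem.)} Let $(f_k)\subset(A_f(X))^\sigma$ be bounded on $\operatorname{ext}X$ and let $f\in(A_f(X))^\sigma$. If $f_k\to f$ pointwise on $\operatorname{ext}X$, then $f_k\to f$ pointwise on $X$.
\item[(ii)] If $(f_k)\subset(A_f(X))^\sigma$ is bounded and converges pointwise on $\operatorname{ext}X$, then it converges pointwise on $X$, to a member of $(A_f(X))^\sigma$. Consequently the restriction map is an isometric order isomorphism of $(A_f(X))^\sigma$ onto a subspace of $\ell^\infty(\operatorname{ext}X)$ that is closed under pointwise limits of bounded sequences.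
\end{enumerate}
\end{corollary}

\subsection*{What one expects, and where the difficulty lies}
Integration suggests the answer. Every $q\in A_f(X)$ satisfies the barycentric formula $q(x)=\int q\,d\mu$ whenever $x$ is the barycenter of a probability measure $\mu$ (Proposition~\ref{prop:bary}). The inequality $p(x)\le\int p\,d\mu$, together with the $\mu$-measurability of $p$, passes to upper limits of bounded sequences by Fatou's lemma,
\[
\limsup_kp_k(x)\le\limsup_k\int p_k\,d\mu\le\int\limsup_kp_k\,d\mu,
\]
so it holds for all $p\in\mathcal C(X)$. If $X$ is metrizable, Choquet's theorem says that $\operatorname{ext}X$ is a Borel set and that every $x\in X$ is the barycenter of a probability measure carried by it; Theorem~\ref{thm:B} follows at once. For general $X$, the Krein--Milman theorem provides a representing measure carried by $\overline{\operatorname{ext}X}$. This gives only $\sup_Xp=\sup_{\overline{\operatorname{ext}X}}p$, and for a discontinuous $p$ the closure cannot simply be dropped.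

Nor can one pass to the limit in \eqref{eq:det}. If $f_k\to f$ and $f(x_0)>\eta$, then \eqref{eq:det} for $f_k$ gives extreme points $e_k$ with $f_k(e_k)>\eta$ for large $k$. For an increasing sequence this suffices, since $f(e_k)\ge f_k(e_k)$. In general the points $e_k$ move with $k$ and say nothing about $f$. On the set $P$ of probability measures on $[0,1]$, put
\begin{equation}\label{eq:tent}
b_k(t)=\max\{0,\,1-|kt-1|\},\qquad k\ge2 .
\end{equation}
The functions $\mu\mapsto\int b_k\,d\mu$ take the value $1$ at the extreme point $\delta_{1/k}$, yet they tend to $0$ pointwise on $P$ by dominated convergence. The task is to find one extreme point that serves infinitely many functions at once.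

\subsection*{The method}
We make the functions continuous by force. Adding one real coordinate for each of the countably many functions from which $p$ is built, we obtain a compact convex set $Z$ over $X$ on which the new coordinates are continuous and affine. Taking a closure creates points of $Z$ whose coordinates no longer record the values of the functions. A nested sequence of slices of $Z$, each enforcing one of countably many requirements, converges to a closed face of $Z$ that avoids these points, and an extreme point of this face projects to the extreme point of $X$ that we want.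

Section~\ref{sec:examples} computes $Z$ in two examples, one where the method succeeds and one, a limit of a net, where the conclusion is false. Section~\ref{sec:slices} contains the tools on slices, and Section~\ref{sec:model} applies them to a single limit of continuous functions. Section~\ref{sec:frag} treats fragmented functions. The theorems are proved in Section~\ref{sec:main} and the corollary in Section~\ref{sec:cor}.

\section{The closure of a graph in two examples}\label{sec:examples}

Let $P$ be the set of Borel probability measures on $[0,1]$ with the weak$^*$ topology of $C[0,1]^*$. It is compact and convex, its extreme points are the Dirac measures $\delta_t$, and $\mu\mapsto\int h\,d\mu$ is continuous and affine for $h\in C[0,1]$. For an affine $f\colon P\to[0,1]$ let $\Gamma\subset P\times[0,1]$ be its graph and $Z=\overline\Gamma$. The graph is convex, so $Z$ is compact and convex. The maps $\pi(\mu,s)=\mu$ and $w(\mu,s)=s$ are continuous and affine on $Z$, and $w=f\circ\pi$ on $\Gamma$.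

\begin{example}[a limit of a sequence]\label{ex:point}
Let $f(\mu)=\mu((0,1])$. It is the increasing limit of the continuous affine functions $g_k(\mu)=\int\min\{kt,1\}\,d\mu(t)$. We claim that
\[
Z=\{(\mu,s):\ \mu((0,1])\le s\le1\}.
\]
The right side contains $\Gamma$, and it is closed because $f=\sup_kg_k$ is lower semicontinuous. Conversely, let $(\mu,s)$ belong to it and put $a=s-\mu((0,1])\in[0,\mu(\{0\})]$. The probability measures $\mu_i=\mu-a\delta_0+a\delta_{1/i}$ converge to $\mu$ and satisfy $f(\mu_i)=s$.

To find the extreme points, add an isolated point $*$ to $[0,1]$. The map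
\[
\nu\mapsto\bigl(\nu|_{[0,1]}+\nu(\{*\})\delta_0,\ \nu([0,1])\bigr)
\]
is an affine bijection from the probability measures on $[0,1]\cup\{*\}$ onto $Z$; the preimage of $(\mu,s)$ is $\mu-(1-s)\delta_0+(1-s)\delta_*$. Hence $\operatorname{ext}Z$ consists of the points $(\delta_t,1)$, $t\in[0,1]$, and the point $(\delta_0,0)$. The extreme point $\delta_0$ of $P$ has split in two. All extreme points of $Z$ lie on $\Gamma$ except $(\delta_0,1)$, and this false point maximizes $w$ although $f(\delta_0)=0$. So it is not enough to maximize $w$ over $Z$. The approximating functions detect the false point: the continuous affine function $g_k\circ\pi-w$ equals $-1$ at $(\delta_0,1)$ for every $k$, while it vanishes at $(\delta_t,1)$ as soon as $k\ge1/t$. Requirements of the form $g_k\circ\pi-w>-\varepsilon$ are what we shall impose in Section~\ref{sec:model}.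
\end{example}

\begin{example}[the atomless part]\label{ex:atomless}
Let $f(\mu)=1-\sum_{t\in[0,1]}\mu(\{t\})$ be the mass of the atomless part of $\mu$. Then $f$ is affine, $0\le f\le1$, $f(\delta_t)=0$ for all $t$, and $f(\lambda)=1$ for Lebesgue measure $\lambda$. So $f$ violates \eqref{eq:det}.

The convex sets $\{f=0\}$ and $\{f=1\}$ are both dense in $P$. Indeed, the closure of each is a closed convex set containing every $\delta_t$ (for $\{f=1\}$, approximate $\delta_t$ by normalized Lebesgue measure on short intervals), and such a set equals $P$ by the Krein--Milman theorem. Hence $f$ has oscillation $1$ on every nonempty open set and is not fragmented. Moreover $Z$ contains $P\times\{0\}$ and $P\times\{1\}$, so $Z=P\times[0,1]$ and $\operatorname{ext}Z=\{(\delta_t,0),(\delta_t,1):t\in[0,1]\}$. Every extreme point of $Z$ with $w>\frac12$ is false.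
\end{example}

This function shows that the countability built into $H^\sigma$ is essential, even if one starts from continuous affine functions.

\begin{proposition}\label{prop:net}
The function $f$ of Example~\ref{ex:atomless} is the pointwise limit of a bounded net of continuous affine functions on $P$, and it violates \eqref{eq:det}.
\end{proposition}

\begin{proof}
Only the first claim remains. Order the pairs $(A,\varepsilon)$, with $A\subset P$ finite and nonempty and $\varepsilon>0$, by $(A,\varepsilon)\le(A',\varepsilon')$ if $A\subset A'$ and $\varepsilon\ge\varepsilon'$. Fix such a pair. Let $B$ be the complement of the countable set of all atoms of members of $A$; then $f(\mu)=\mu(B)$ for $\mu\in A$. Put $\nu=\sum_{\mu\in A}\mu$. Since $C[0,1]$ is dense in $L^1(\nu)$, there is $h_0\in C[0,1]$ with $\int|h_0-1_B|\,d\nu<\varepsilon$. The truncation $h=\max\{0,\min\{h_0,1\}\}$ satisfies $|h-1_B|\le|h_0-1_B|$, so $|\int h\,d\mu-f(\mu)|<\varepsilon$ for all $\mu\in A$. Let $g_{A,\varepsilon}(\mu)=\int h\,d\mu$. Then $0\le g_{A,\varepsilon}\le1$, and $|g_{A,\varepsilon}(\mu)-f(\mu)|<\delta$ whenever $(A,\varepsilon)\ge(\{\mu\},\delta)$.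
\end{proof}

\section{Slices and faces}\label{sec:slices}

In this section $Z$ is a nonempty compact convex set in a Hausdorff locally convex space $Y$ with dual $Y^*$. Topological notions refer to the relative topology of $Z$.

\subsection*{Standard facts}
Measures are Radon measures: finite Borel measures for which the measure of a Borel set is the supremum of the measures of its compact subsets. A set or function is \emph{$\mu$-measurable} if it is measurable for the completion of $\mu$; inner regularity extends to $\mu$-measurable sets. A point $\xi\in Z$ is the \emph{barycenter} of a probability measure $\mu$ on $Z$ if $\ell(\xi)=\int\ell\,d\mu$ for all $\ell\in Y^*$; the same formula then holds for all continuous affine functions on $Z$. A \emph{face} of $Z$ is a convex set $I\subset Z$ such that $t\alpha+(1-t)\beta\in I$ with $\alpha,\beta\in Z$ and $0<t<1$ forces $\alpha,\beta\in I$. An extreme point of a face is an extreme point of $Z$. A point is extreme if and only if it is not the midpoint of two distinct points of $Z$. We use the following facts.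
\begin{itemize}
\item[(F1)] (Hahn--Banach.) If $K\subset Y$ is nonempty, closed and convex and $y\notin K$, there is $\ell\in Y^*$ with $\ell(y)>\sup_K\ell$.
\item[(F2)] Every probability measure $\mu$ on $Z$ has a unique barycenter in $Z$, which depends affinely on $\mu$. If $\mu(W)=1$ for a closed convex $W\subset Z$, the barycenter lies in $W$, by (F1).
\item[(F3)] (Krein--Milman.) The set $\operatorname{ext}Z$ is nonempty, and every $\xi\in Z$ is the barycenter of a probability measure $\mu$ with $\mu(\overline{\operatorname{ext}Z})=1$.
\item[(F4)] (Milman's converse.) If $A\subset Z$ is closed, every extreme point of $\overline{\operatorname{conv}}\,A$ belongs to $A$.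
\end{itemize}

\subsection*{Slices}
A \emph{slice} of $Z$ is a nonempty set $S=\{\xi\in Z:\ell(\xi)>c\}$ with $\ell\in Y^*$ and $c\in\mathbb R$; we regard the pair $(\ell,c)$ as part of the data. Slices are open and convex. With $M=\max_Z\ell>c$ and $0<\tau<1$, let
\[
S^\tau=\{\xi\in Z:\ \ell(\xi)>M-\tau(M-c)\}.
\]
This is the top fraction $\tau$ of $S$. It is a slice defined by the same functional $\ell$, and $\overline{S^\tau}\subset S$ because $M-\tau(M-c)>c$. Part (c) of the next lemma is the reason for introducing it: a point of $S^\tau$ can be an average only if almost all the mass lies in $S$.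

\begin{lemma}\label{lem:slices}
\begin{enumerate}
\item[(a)] Every slice contains an extreme point of $Z$.
\item[(b)] If $V\subset Z$ is open and meets $\overline{\operatorname{ext}Z}$, there is a slice $S\subset V$.
\item[(c)] If $\xi\in S^\tau$ is the barycenter of $\mu$, then $\mu(Z\setminus S)\le\tau$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The set $\{\ell=M\}\subset S$ is a nonempty closed face of $Z$; apply (F3) to it.

(b) Being open, $V$ contains some $e\in\operatorname{ext}Z$. If $V=Z$, take $\ell=0$ and $c=-1$. Otherwise let $K=\overline{\operatorname{conv}}(Z\setminus V)$. If $e$ were in $K$, it would be an extreme point of $K$, and (F4) would give $e\in Z\setminus V$. So $e\notin K$, and (F1) gives $\ell$ and $c$ with $\ell(e)>c>\sup_K\ell$. The slice $\{\ell>c\}$ contains $e$ and misses $Z\setminus V$.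

(c) The function $M-\ell$ is nonnegative on $Z$ and at least $M-c$ on $Z\setminus S$. Hence $(M-c)\,\mu(Z\setminus S)\le\int(M-\ell)\,d\mu=M-\ell(\xi)<\tau(M-c)$.
\end{proof}

Call a family $\mathcal D$ of slices \emph{dense} if every slice of $Z$ contains a member of $\mathcal D$. A dense family is a requirement that can always be met by passing to a smaller slice. The next proposition is Choquet's nested-slices argument. It plays the role of the Baire category theorem: countably many requirements can be met simultaneously, and on a face.

\begin{proposition}\label{prop:face}
Let $S_0$ be a slice of $Z$ and let $\mathcal D_1,\mathcal D_2,\dots$ be dense families of slices. There is a nonempty closed face $I$ of $Z$ such that $I\subset S_0$ and, for each $n\ge1$, $I$ is contained in some member of $\mathcal D_n$.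
\end{proposition}

\begin{proof}
Put $\tau_n=1/(n+2)$. Choose inductively $S_{n+1}\in\mathcal D_{n+1}$ with $S_{n+1}\subset S_n^{\tau_n}$, and let $I=\bigcap_nS_n$. Since $\overline{S_{n+1}}\subset S_n$, we have $I=\bigcap_n\overline{S_n}$, a decreasing intersection of nonempty compact convex sets. So $I$ is nonempty, closed and convex.

Let $\xi=t\alpha+(1-t)\beta\in I$ with $\alpha,\beta\in Z$ and $0<t<1$. Then $\xi$ is the barycenter of $\mu=t\delta_\alpha+(1-t)\delta_\beta$ and $\xi\in S_{n+1}\subset S_n^{\tau_n}$, so $\mu(Z\setminus S_n)\le\tau_n$ by Lemma~\ref{lem:slices}(c). When $\tau_n<\min\{t,1-t\}$, this forces $\alpha,\beta\in S_n$. The sets $S_n$ decrease, so $\alpha,\beta\in I$.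
\end{proof}

The passage to $S_n^{\tau_n}$ with $\tau_n\to0$ is what makes $I$ a face: in $Z=[0,1]$ the slices $\{\xi>\frac12-\frac1{n+2}\}$ satisfy $\overline{S_{n+1}}\subset S_n$, but their intersection $[\frac12,1]$ is not a face.

To prove that a family is dense we must turn information at one point into information on a slice. Slices can be localized near extreme points only, so the information has to be moved to an extreme point first. For an inequality this is done by averaging.

\begin{lemma}\label{lem:oneside}
Let $S$ be a slice of $Z$, let $\varepsilon,m>0$, and put $\tau=\frac{\varepsilon}{2(m+\varepsilon)}$. Let $u$ be a continuous affine function on $Z$ with $|u|\le m$. If $u(\xi)>-\varepsilon/2$ for some $\xi\in S^\tau$, there is a slice $S'\subset S$ with $u>-\varepsilon$ on $S'$.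
\end{lemma}

\begin{proof}
By (F3), $\xi$ is the barycenter of some $\mu$ with $\mu(\overline{\operatorname{ext}Z})=1$, and $\delta:=\mu(Z\setminus S)\le\tau$ by Lemma~\ref{lem:slices}(c). If $u\le-\varepsilon$ on $S\cap\overline{\operatorname{ext}Z}$, then
\[
u(\xi)=\int u\,d\mu\le-\varepsilon(1-\delta)+m\delta\le-\varepsilon+(m+\varepsilon)\tau=-\frac\varepsilon2,
\]
contrary to the hypothesis. So the open set $S\cap\{u>-\varepsilon\}$ meets $\overline{\operatorname{ext}Z}$, and Lemma~\ref{lem:slices}(b) applies.
\end{proof}

\begin{remark}\label{rem:twoside}
The two-sided version is false. Let $Z=S=[-1,1]$ (with $\ell=0$, so that $S^\tau=Z$), $u(\xi)=\xi$ and $\varepsilon<1$. Then $u(0)=0$, but every slice contains $1$ or $-1$, so $|u|<\varepsilon$ holds on no slice. Note also that $\tau$ depends on $u$ only through the bound $m$. We may therefore choose the point $\xi\in S^\tau$ first and the function $u$ afterwards, from any family bounded by $m$.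
\end{remark}

\section{One limit of continuous functions}\label{sec:model}

The mechanism of the proof is already visible in the following special case of Theorem~\ref{thm:A}.

\begin{proposition}\label{prop:model}
Let $g_k$ be continuous affine functions on $X$ with $|g_k|\le m$, where $m>0$, and let $g_k\to f$ pointwise. If $f(x_0)>\eta$ for some $x_0\in X$, there is $e\in\operatorname{ext}X$ with $f(e)>\eta$.
\end{proposition}

\begin{proof}
Let $\Gamma\subset X\times[-m,m]$ be the graph of $f$ and $Z=\overline\Gamma$, a compact convex set in $E\times\mathbb R$, with coordinate maps $\pi\colon Z\to X$ and $w\colon Z\to\mathbb R$. Slices are open and nonempty, so every slice meets $\Gamma$. For $n\ge1$ and $\sigma\in\{1,-1\}$ let $\mathcal D_{n,\sigma}$ be the family of slices on which $\sigma(g_k\circ\pi-w)>-\frac1n$ for some $k\ge n$.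

\emph{The family $\mathcal D_{n,\sigma}$ is dense.} Let $S$ be a slice, $\varepsilon=\frac1n$ and $\tau=\frac{\varepsilon}{2(2m+\varepsilon)}$. Pick $\xi=(x,f(x))\in S^\tau\cap\Gamma$ and then $k\ge n$ with $|g_k(x)-f(x)|<\varepsilon/2$. The function $u=\sigma(g_k\circ\pi-w)$ is continuous and affine, $|u|\le2m$, and $u(\xi)>-\varepsilon/2$. Lemma~\ref{lem:oneside} gives a member of $\mathcal D_{n,\sigma}$ inside $S$.

\emph{A face on the graph.} The set $S_0=\{w>\eta\}$ is a slice, as it contains $(x_0,f(x_0))$. Proposition~\ref{prop:face} gives a nonempty closed face $I\subset S_0$ contained in a member of each $\mathcal D_{n,\sigma}$. Let $(x,s)\in I$. For each $n$ there are $k_n,k_n'\ge n$ with $g_{k_n}(x)>s-\frac1n$ and $g_{k'_n}(x)<s+\frac1n$. Since $g_k(x)\to f(x)$, we get $f(x)\ge s$ and $f(x)\le s$. Thus $I\subset\Gamma$.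

\emph{The extreme point.} Let $(e,f(e))$ be an extreme point of $I$, hence of $Z$. Then $f(e)>\eta$. If $e=\frac12(a+b)$ with $a,b\in X$, then $(e,f(e))$ is the midpoint of $(a,f(a))$ and $(b,f(b))$, both in $Z$, so $a=b$.
\end{proof}

Three things must change in the general case.

First, the functions at the bottom of the hierarchy are fragmented, not continuous. Then $g_k\circ\pi-w$ is discontinuous and Lemma~\ref{lem:oneside} does not apply to it. We give $g_k$ a coordinate $w_k$ of its own, apply Lemma~\ref{lem:oneside} to $w_k-w$, and tie $w_k$ to $g_k\circ\pi$ by a separate requirement. Section~\ref{sec:frag} shows that this requirement is dense.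

Second, the limits are iterated. Every function in the construction of $f$ gets a coordinate; there are countably many of them, and they are organized by a well-founded tree.

Third, we want upper limits. The bound $f(e)>\eta$ came from $\sigma=1$ alone, and that step needs only $f=\limsup_kg_k$. The sign $\sigma=-1$ was used to place $(e,s)$ on $\Gamma$, so that a splitting of $e$ in $X$ could be lifted to $Z$. If we replace the graph by the region under the graph, the inequality $s\le f(e)$ already places $(e,s)$ in that region, and convexity of $f$ lifts the splitting. This is the form in which we run the proof in Section~\ref{sec:main}.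

\section{Fragmented affine functions}\label{sec:frag}

Here $Z$ is again a nonempty compact convex set in a Hausdorff locally convex space.

\begin{lemma}\label{lem:frag}
\begin{enumerate}
\item[(a)] $A_f(Z)$ is a linear space containing all continuous affine functions on $Z$.
\item[(b)] If $\pi\colon Z\to X$ is continuous and affine and $g\in A_f(X)$, then $g\circ\pi\in A_f(Z)$.
\item[(c)] $A_b(X)\cap\operatorname{Bo}_1(X)\subset A_f(X)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) A continuous function has oscillation less than $\varepsilon$ on a neighborhood of any point of $F$. Scalar multiples of fragmented functions are fragmented. If $q_1,q_2$ are fragmented, choose $U_1$ for $q_1$, $F$, $\varepsilon/2$ and then $U_2$ for $q_2$, $F\cap U_1$, $\varepsilon/2$; the set $U_1\cap U_2$ works for $q_1+q_2$, $F$, $\varepsilon$.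

(b) Given a nonempty $F\subset Z$, choose an open $U\subset X$ with $U\cap\pi(F)\ne\emptyset$ and $\operatorname{diam}g(U\cap\pi(F))<\varepsilon$. Then $\pi^{-1}(U)\cap F$ is nonempty and $\pi$ maps it into $U\cap\pi(F)$.

(c) Let $f\in\operatorname{Bo}_1(X)$, $\varepsilon>0$, $\emptyset\ne F\subset X$. An open set that meets $\overline F$ meets $F$, so we may assume that $F$ is closed. Cover $\mathbb R$ by countably many open intervals of length less than $\varepsilon$. Their preimages cover $X$, so $X$ is covered by countably many sets $A\cap G$, with $A$ closed and $G$ open, on each of which $f$ has oscillation less than $\varepsilon$. The compact Hausdorff space $F$ is a Baire space. Hence for one of these sets there is an open $V$ with $\emptyset\ne V\cap F\subset\overline{A\cap G\cap F}$. Then $V\cap F\subset A$ because $A$ is closed, and $V$ meets $A\cap G\cap F$ because $V$ is open. So $U=V\cap G$ satisfies $\emptyset\ne U\cap F\subset A\cap G$.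
\end{proof}

The barycentric formula fails for the function $f$ of Example~\ref{ex:atomless}: the point $\lambda$ is the barycenter of the image of $\lambda$ under $t\mapsto\delta_t$, a measure carried by $\{f=0\}$, while $f(\lambda)=1$. There, $f$ takes one value on finite convex combinations of Dirac measures and another on their smeared versions, which lie arbitrarily close. The proof below shows that any failure of the formula produces this picture on some closed convex set, which fragmentability forbids.

\begin{proposition}\label{prop:bary}
Let $q\in A_f(Z)$ and let $\mu$ be a probability measure on $Z$ with barycenter $\xi$. Then $q$ is $\mu$-measurable and $q(\xi)=\int q\,d\mu$.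
\end{proposition}

\begin{proof}
\emph{Measurability.} Fix $\varepsilon>0$. Call an open set $U\subset Z$ \emph{good} if there is a Borel function $\varphi\colon U\to\mathbb R$ with $|q-\varphi|\le\varepsilon$ on $U$ outside a $\mu$-null set. Let $G$ be the union of all good sets. We show that $G$ is good. Choose compact sets $K_i\subset G$ with $\mu(K_i)\to\mu(G)$ and cover each by finitely many good sets. This gives good sets $U_1,U_2,\dots$, with functions $\varphi_i$, such that $\mu(G\setminus\bigcup_iU_i)=0$. Put $\varphi=\varphi_i$ on $U_i\setminus\bigcup_{j<i}U_j$ and $\varphi=0$ on the rest of $G$. Suppose $G\ne Z$. Fragmentability gives an open $V$ with $V\setminus G\ne\emptyset$ and $\operatorname{diam}q(V\setminus G)<\varepsilon$. Extending $\varphi$ to $V\setminus G$ by one value of $q$ on that set, we see that $G\cup V$ is good, so $V\subset G$, a contradiction. Thus $Z$ is good for every $\varepsilon$, and $q$ is, outside a null set, a limit of Borel functions.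

\emph{A density for $q$.} Let $D$ be the set of $h\in L^1(\mu)$ with $h\ge0$ and $\int h\,d\mu=1$, and for $h\in D$ let $r(h)\in Z$ be the barycenter of $h\mu$. By (F2) the map $r$ is affine, so $q\circ r$ is affine and bounded by $\|q\|_\infty$ on $D$. Put $\Lambda(0)=0$ and $\Lambda(h)=\|h\|_1\,q(r(h/\|h\|_1))$ for $0\ne h\ge0$. Then $\Lambda$ is additive and positively homogeneous on the positive cone of $L^1(\mu)$, so $\Lambda(h)=\Lambda(h^+)-\Lambda(h^-)$ defines a linear functional with $|\Lambda(h)|\le\|q\|_\infty\|h\|_1$. Hence there is $k\in L^\infty(\mu)$ with
\[
q(r(h))=\int hk\,d\mu\qquad(h\in D).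
\]
We show that $k=q$ almost everywhere; then $h=1$ gives the formula.

\emph{Localization.} Suppose not. Replacing $(q,k)$ by $(-q,-k)$ if necessary, we find $\eta>0$ with $\mu(q-k>6\eta)>0$. Cutting the ranges of $q$ and $k$ into short intervals, we find $a,b\in\mathbb R$ and a $\mu$-measurable set $B$ with $\mu(B)>0$ on which $q-k>6\eta$, $|q-a|<\eta$ and $|k-b|<\eta$. It follows that $a-b>4\eta$. Choose a compact $C_0\subset B$ with $\mu(C_0)>0$ and let $C\subset C_0$ be the support of $\mu|_{C_0}$. Then $\mu(C_0\setminus C)=0$, so every open set that meets $C$ meets it in positive measure. Two bounds hold: $q>a-\eta$ on $\operatorname{conv}C$, since $q$ is affine, and $q(r(h))=\int hk\,d\mu\le b+\eta$ for every $h\in D$ vanishing off $C$.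

\emph{Contradiction.} Let $K=\overline{\operatorname{conv}}\,C$ and let $U$ be any open set meeting $K$. Pick $y=\sum_{i=1}^Nt_ic_i\in U$ with $c_i\in C$, $t_i\ge0$, $\sum_it_i=1$. The map $(z_1,\dots,z_N)\mapsto\sum_it_iz_i$ is continuous and the space is locally convex, so there are closed convex neighborhoods $W_i$ of $c_i$ in $Z$ with $\sum_it_iW_i\subset U$. Put $h_i=1_{C\cap W_i}/\mu(C\cap W_i)\in D$ and $h=\sum_it_ih_i$. By (F2), $r(h_i)\in W_i\cap K$, so $r(h)=\sum_it_ir(h_i)\in U\cap K$. The points $y$ and $r(h)$ of $U\cap K$ give
\[
\operatorname{diam}q(U\cap K)\ge q(y)-q(r(h))>(a-\eta)-(b+\eta)>2\eta .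
\]
This holds for every open $U$ meeting $K$, so $q$ is not fragmented.
\end{proof}

We can now show that small oscillation of a fragmented affine function is a dense requirement. Fragmentability gives small oscillation on a piece of $\overline{\operatorname{ext}Z}$, and the barycentric formula spreads it to a slice.

\begin{lemma}\label{lem:osc}
Let $q\in A_f(Z)$, let $S$ be a slice of $Z$ and $\varepsilon>0$. There is a slice $S'\subset S$ with $\operatorname{diam}q(S')\le\varepsilon$.
\end{lemma}

\begin{proof}
Let $L=\overline{\operatorname{ext}Z}$ and $|q|\le m$ with $m>0$. The set $S\cap L$ is nonempty by Lemma~\ref{lem:slices}(a). Apply fragmentability to it and intersect the resulting open set with $S$: there is an open $U\subset S$ with $U\cap L\ne\emptyset$ and $\operatorname{diam}q(U\cap L)<\varepsilon/2$. By Lemma~\ref{lem:slices}(b) there is a slice $S_1\subset U$. Let $S'=S_1^\tau$, where $0<\tau<1$ and $4m\tau\le\varepsilon/2$. The set $S_1\cap L$ is nonempty; put $a=\inf q(S_1\cap L)\in[-m,m]$. Then $a\le q\le a+\varepsilon/2$ on $S_1\cap L$, and $a-2m\le q\le a+2m$ everywhere.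

Let $\xi\in S'$. By (F3) it is the barycenter of some $\mu$ with $\mu(L)=1$, and $\mu(S_1\cap L)\ge1-\tau$ by Lemma~\ref{lem:slices}(c). Proposition~\ref{prop:bary} gives
\[
a-2m\tau\le q(\xi)=\int q\,d\mu\le a+\frac\varepsilon2+2m\tau .
\]
Hence $\operatorname{diam}q(S')\le\varepsilon/2+4m\tau\le\varepsilon$.
\end{proof}

\section{Iterated upper limits}\label{sec:main}

\subsection*{The class $\mathcal C(X)$}
Put $\mathcal C_0=A_f(X)$, and for $0<\alpha<\omega_1$ let $\mathcal C_\alpha$ be the set of upper limits of bounded sequences in $\bigcup_{\beta<\alpha}\mathcal C_\beta$.

\begin{lemma}\label{lem:class}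
\begin{enumerate}
\item[(a)] $\mathcal C(X)=\bigcup_{\alpha<\omega_1}\mathcal C_\alpha$.
\item[(b)] Every member of $\mathcal C(X)$ is convex.
\item[(c)] $\mathcal C(X)$ contains $(A_f(X))^\sigma$ and $\limsup_kf_k$ for every bounded sequence $(f_k)$ in $(A_f(X))^\sigma$.
\item[(d)] $\mathcal C(X)$ is closed under finite maxima, bounded countable suprema, and limits of bounded monotone sequences.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) By induction $\mathcal C_\alpha\subset\mathcal C(X)$. If $p_k\in\mathcal C_{\alpha_k}$ form a bounded sequence, then $\alpha=\sup_k(\alpha_k+1)<\omega_1$ and $\limsup_kp_k\in\mathcal C_\alpha$. So the union is closed under the operation defining $\mathcal C(X)$.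

(b) The bounded convex functions contain $A_f(X)$, and they are closed under upper limits of bounded sequences because $\limsup_k(a_k+b_k)\le\limsup_ka_k+\limsup_kb_k$.

(c) Since $\mathcal C(X)$ is not a linear space, we use the analogous hierarchy. Put $H_0=A_f(X)$ and let $H_\alpha$, $0<\alpha<\omega_1$, be the set of pointwise limits of bounded sequences in $\bigcup_{\beta<\alpha}H_\beta$. Constant sequences show that the $H_\alpha$ increase. By induction each $H_\alpha$ is a linear space: $H_0$ by Lemma~\ref{lem:frag}(a), and $H_\alpha$ because $\bigcup_{\beta<\alpha}H_\beta$ is an increasing union of linear spaces. A limit is an upper limit, so $H_\alpha\subset\mathcal C(X)$ by induction. As in (a), the linear space $\bigcup_\alpha H_\alpha$ is closed under limits of bounded sequences, so it contains $(A_f(X))^\sigma$. The last claim follows from the definition of $\mathcal C(X)$.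

(d) The supremum of a finite or countable bounded family is the upper limit of a sequence in which each member occurs infinitely often. A limit is an upper limit.
\end{proof}

\subsection*{Proof of Theorem~\ref{thm:B}}
Let $p\in\mathcal C(X)$, $x_0\in X$ and $\eta<p(x_0)$. We shall find $e\in\operatorname{ext}X$ with $p(e)>\eta$. This proves the first statement, and the second follows from Lemma~\ref{lem:class}(c).

\emph{Step 1: the tree.} The \emph{rank} of $g\in\mathcal C(X)$ is the least $\alpha$ with $g\in\mathcal C_\alpha$. A function of rank $0$ lies in $A_f(X)$, and a function of positive rank is the upper limit of a bounded sequence of functions of smaller rank. Define recursively a set $T$ of finite sequences of natural numbers and functions $p_t\in\mathcal C(X)$, $t\in T$. Start with the empty sequence and $p_\emptyset=p$. If $p_t$ has rank $0$, call $t$ \emph{terminal} and give it no successors. Otherwise put all $t^\frown k$, $k\in\mathbb N$, into $T$ and choose $p_{t^\frown k}$ of smaller rank than $p_t$ with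
\[
\sup_k\|p_{t^\frown k}\|_\infty<\infty,\qquad p_t=\limsup_kp_{t^\frown k}.
\]
The set $T$ is countable. We index by nodes and not by functions because one function may occur as $p_{t^\frown k}$ for infinitely many $k$, and Step~4 needs infinitely many distinct coordinates below $t$.

\emph{Step 2: the set $Z$.} Let $m_t=\|p_t\|_\infty$, $Y=E\times\mathbb R^T$ with the product topology, and $Q=X\times\prod_{t\in T}[-m_t,m_t]$, a compact convex subset of $Y$. Let
\[
\Delta=\bigl\{(x,r)\in Q:\ r_t=p_t(x)\ \text{for terminal }t,\ \ r_t\le p_t(x)\ \text{for non-terminal }t\bigr\}.
\]
The region under the graph of a convex function need not be convex, so we put $Z=\overline{\operatorname{conv}}\,\Delta\subset Q$. It is compact and convex. Let $\pi(x,r)=x$ and $w_t(x,r)=r_t$; then $w_t\in Y^*$ and $|w_t|\le m_t$ on $Z$. Two properties will be used.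
\begin{itemize}
\item[(Z1)] Every slice of $Z$ meets $\Delta$. Indeed, $\Delta\subset\{\ell\le c\}$ implies $Z\subset\{\ell\le c\}$.
\item[(Z2)] Every $\ell\in Y^*$ depends on only finitely many coordinates of $\mathbb R^T$. Indeed, $\ell$ is bounded on a basic neighborhood of $0$, which contains every line spanned by a vector of $\{0\}\times\mathbb R^T$ vanishing on the finitely many coordinates that the neighborhood restricts; so $\ell$ vanishes on such vectors.
\end{itemize}
For $t\in T$ and $n\ge1$ define a family $\mathcal D_{t,n}$ of slices of $Z$. For terminal $t$, it consists of the slices on which $|w_t-p_t\circ\pi|\le\frac2n$. For non-terminal $t$, it consists of the slices on which $w_{t^\frown k}-w_t>-\frac1n$ for some $k\ge n$.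

\emph{Step 3: $\mathcal D_{t,n}$ is dense for terminal $t$.} Let $S$ be a slice. Both $p_t\circ\pi$ and $w_t$ belong to $A_f(Z)$ by Lemma~\ref{lem:frag}(a),(b). Two applications of Lemma~\ref{lem:osc} give a slice $S'\subset S$ on which both have oscillation at most $\frac1n$. By (Z1) there is $\zeta\in S'\cap\Delta$, and $w_t(\zeta)=p_t(\pi(\zeta))$. For $\xi\in S'$,
\[
|w_t(\xi)-p_t(\pi(\xi))|\le|w_t(\xi)-w_t(\zeta)|+|p_t(\pi(\zeta))-p_t(\pi(\xi))|\le\tfrac2n .
\]

\emph{Step 4: $\mathcal D_{t,n}$ is dense for non-terminal $t$.} Let $S$ be a slice defined by $\ell\in Y^*$. Put $\varepsilon=\frac1n$, choose $m>0$ with $m\ge m_t+\sup_km_{t^\frown k}$, and let $\tau=\frac\varepsilon{2(m+\varepsilon)}$. By (Z1) there is $(x,r)\in\Delta\cap S^\tau$. Since $\limsup_kp_{t^\frown k}(x)=p_t(x)\ge r_t$, infinitely many $k$ satisfy $p_{t^\frown k}(x)>r_t-\varepsilon/2$. This is not yet an inequality between coordinates, because $r_{t^\frown k}$ may lie below $p_{t^\frown k}(x)$. We repair this by raising a coordinate that $\ell$ does not see. By (Z2) there is $k\ge n$ such that $p_{t^\frown k}(x)>r_t-\varepsilon/2$ and $\ell$ does not depend on the coordinate $t^\frown k$.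 Let $r'$ be obtained from $r$ by replacing $r_{t^\frown k}$ with $p_{t^\frown k}(x)$. Then $(x,r')\in\Delta$ and $\ell(x,r')=\ell(x,r)$, so $(x,r')\in S^\tau$. The function $u=w_{t^\frown k}-w_t$ satisfies $|u|\le m$ on $Z$ and $u(x,r')=p_{t^\frown k}(x)-r_t>-\varepsilon/2$. Lemma~\ref{lem:oneside} gives a slice $S'\subset S$ with $u>-\frac1n$ on $S'$.

\emph{Step 5: a face inside $\Delta$.} The set $S_0=\{w_\emptyset>\eta\}$ is a slice, since it contains $(x_0,(p_t(x_0))_{t\in T})\in\Delta$. There are countably many families $\mathcal D_{t,n}$, so Proposition~\ref{prop:face} gives a nonempty closed face $I\subset S_0$ of $Z$ contained in a member of each of them. Let $(x,r)\in I$. For terminal $t$ we have $|r_t-p_t(x)|\le\frac2n$ for all $n$, so $r_t=p_t(x)$. We prove $r_t\le p_t(x)$ for all $t\in T$ by induction on the rank of $p_t$; rank $0$ is the terminal case. Let $t$ be non-terminal. By the induction hypothesis, $r_{t^\frown k}\le p_{t^\frown k}(x)$ for all $k$. For each $n$ there is $k_n\ge n$ with $r_{t^\frown k_n}>r_t-\frac1n$. Therefore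
\[
p_t(x)=\limsup_kp_{t^\frown k}(x)\ge\limsup_kr_{t^\frown k}\ge\limsup_nr_{t^\frown k_n}\ge r_t .
\]
Thus $I\subset\Delta$.

\emph{Step 6: the extreme point.} By (F3), $I$ has an extreme point $(e,r)$, which is an extreme point of $Z$. From $I\subset\Delta\cap S_0$ we get $p(e)=p_\emptyset(e)\ge r_\emptyset>\eta$. Let $e=\frac12(a+b)$ with $a,b\in X$; we lift this splitting to $\Delta$. For terminal $t$ put $r^a_t=p_t(a)$ and $r^b_t=p_t(b)$; their mean is $p_t(e)=r_t$ because $p_t$ is affine. For non-terminal $t$, Lemma~\ref{lem:class}(b) gives
\[
-m_t\le r_t\le p_t(e)\le\tfrac12\bigl(p_t(a)+p_t(b)\bigr),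
\]
so there is $\theta_t\in[0,1]$ with $r_t=-m_t+\theta_t\bigl(\frac12(p_t(a)+p_t(b))+m_t\bigr)$. Put
\[
r^a_t=-m_t+\theta_t\bigl(p_t(a)+m_t\bigr),\qquad r^b_t=-m_t+\theta_t\bigl(p_t(b)+m_t\bigr).
\]
Then $r_t^a\in[-m_t,p_t(a)]$, $r_t^b\in[-m_t,p_t(b)]$, and their mean is $r_t$. So $(a,r^a)$ and $(b,r^b)$ lie in $\Delta\subset Z$ and have midpoint $(e,r)\in\operatorname{ext}Z$. Hence $a=b$, and $e\in\operatorname{ext}X$. \qed

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $f\in(A_f(X))^\sigma$. Then $f$ and $-f$ belong to $(A_f(X))^\sigma\subset\mathcal C(X)$ by Lemma~\ref{lem:class}(c), and Theorem~\ref{thm:B} applied to them gives the two inequalities. By Lemma~\ref{lem:frag}(c), the space $(A_f(X))^\sigma$ contains $A_b(X)\cap\operatorname{Bo}_1(X)$; being closed under limits of bounded sequences, it contains $(A_b(X)\cap\operatorname{Bo}_1(X))^\sigma$.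
\end{proof}

\section{Convergence on the extreme points}\label{sec:cor}

\begin{proof}[Proof of Corollary~\ref{cor:C}]
Write $H=(A_f(X))^\sigma$. By Theorem~\ref{thm:A}, $\sup_X|g|=\sup_{\operatorname{ext}X}|g|$ for $g\in H$. So a sequence in $H$ that is bounded on $\operatorname{ext}X$ is bounded on $X$.

(i) The sequences $(f_k-f)$ and $(f-f_k)$ are bounded sequences in $H$ whose upper limits vanish on $\operatorname{ext}X$. By Theorem~\ref{thm:B}, both upper limits are at most $0$ on $X$, which means $f_k\to f$ on $X$.

(ii) Suppose $(f_k(x))$ is not a Cauchy sequence for some $x\in X$. Then there are $\delta>0$ and strictly increasing sequences $(k_i)$, $(l_i)$ with $|f_{k_i}(x)-f_{l_i}(x)|\ge\delta$ for all $i$. But $f_{k_i}-f_{l_i}\to0$ on $\operatorname{ext}X$, hence on $X$ by (i), a contradiction. So $(f_k)$ converges pointwise on $X$, and the limit lies in $H$ by the definition of $H$.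

The restriction map $H\to\ell^\infty(\operatorname{ext}X)$ is linear and isometric. By Theorem~\ref{thm:A}, $g\ge0$ on $\operatorname{ext}X$ if and only if $g\ge0$ on $X$, so it is an order isomorphism onto its range. If the restrictions of $f_k\in H$ form a bounded sequence converging pointwise on $\operatorname{ext}X$, then $(f_k)$ is bounded on $X$ and converges to some $f\in H$, and the limit of the restrictions is the restriction of $f$.
\end{proof}

\begin{remark}[the role of the hypotheses]\label{rem:hyp}
\emph{Fragmentability} enters the proof of Theorem~\ref{thm:B} only through Lemma~\ref{lem:osc}, in Step~3. Example~\ref{ex:atomless} shows that it cannot be dropped.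

\emph{Uniform boundedness} of the sequence $(p_{t^\frown k})_k$ is used in Step~4, where $\tau$, and with it the point $(x,r)$, must be chosen before $k$. Corollary~\ref{cor:C}(i) fails without it: with $b_k$ as in \eqref{eq:tent}, the continuous affine functions $f_k(\mu)=k\int b_k\,d\mu$ on $P$ satisfy $f_k(\delta_t)=kb_k(t)\to0$ for every $t$, while $f_k(\lambda)=1$ for all $k$.

\emph{Countability} is used in Proposition~\ref{prop:face}. For a bounded net $(g_i)$ of continuous affine functions converging to $f$, the density argument in Proposition~\ref{prop:model} goes through with ``$k\ge n$'' replaced by ``$i\ge i_0$'', but there is then a family of slices for every index $i_0$. For the net of Proposition~\ref{prop:net} no nonempty closed face inside $\{w>\frac12\}$ meets all these requirements: such a face would lie on the graph of $f$ and contain an extreme point of $Z$, and by Example~\ref{ex:atomless} no extreme point of $Z$ with $w>\frac12$ lies on the graph.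
\end{remark}

\begin{thebibliography}{9}

\bibitem{KRS}
Ond\v{r}ej F.K. Kalenda, Jakub Rondo\v{s}, Ji\v{r}\'i Spurn\'y,
\emph{Boundary integral representation of multipliers of fragmented affine functions and other intermediate function spaces},
arXiv:2305.16920 (2023).

\end{thebibliography}
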